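\title{Right algebraic does not imply left algebraic over a subfield of a division ring}

\begin{abstract}
Over an arbitrary base field we construct a division ring $D$, a subfield $K\subset D$ and an element $y\in D$ such that every element of $D$ is right algebraic over $K$, while $y$ is not left algebraic over $K$. We also show where the failure begins. If $D$ is right algebraic over a subfield $K$, then every element of $D$ has a conjugate that is left algebraic over $K$, and $D$ is left algebraic over $K$ as soon as the conjugates of the elements of $K$ are. If $KZ$ has finite transcendence degree over the center $Z$ of $D$, the two notions agree. In the counterexample this degree is $\aleph_0$.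
\end{abstract}

\section{The question and the results}

Let $D$ be a division ring and $K$ a division subring of $D$. An element $a\in D$ is \emph{left algebraic} over $K$ if
\[
a_0+a_1a+\cdots+a_na^n=0
\]
for some $a_0,\dots,a_n\in K$, not all zero, and \emph{right algebraic} over $K$ if
\[
a_0+aa_1+\cdots+a^na_n=0
\]
for some $a_0,\dots,a_n\in K$, not all zero. The least $n$ for which such a relation exists is the left (right) \emph{degree} of $a$. The ring $D$ is left (right) algebraic over $K$ if all its elements are. Passing to the opposite ring exchanges left and right in every statement below.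

If $K$ lies in the center of $D$, the two notions coincide. For noncommutative $K$ there are division rings that are left algebraic but not right algebraic over $K$. Between these cases lies the case of a \emph{subfield}, that is, a commutative division subring that need not be central. The following question is posed in \cite{HTB}.

\medskip
\noindent\textbf{Question.} \emph{Let $K$ be a subfield of a division ring $D$, and let $D$ be right algebraic over $K$. Is $D$ left algebraic over $K$?}
\medskip

There is a reason to expect a positive answer. Test both properties on conjugates of an element $x\in K$. For $d\in D^\times$, the element $d^{-1}xd$ is right algebraic over $K$ exactly when $\sum_j x^jdk_j=0$ for some $k_j\in K$, not all zero, and $dxd^{-1}$ is left algebraic over $K$ exactly when $\sum_j k_jdx^j=0$ for some $k_j\in K$, not all zero. Since $K$ is commutative, left and right multiplications by elements of $K$ generate a commutative ring of operators on $D$ that contains two copies of $K$. The first kind of relation says that, on the vector $d$, the left copy is algebraic over the right copy; the second says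 the converse. For two fields of the same finite transcendence degree over a common subfield, such a statement is symmetric. For infinite transcendence degree it is not: $F(t_1,t_2,\dots)$ is isomorphic to its subfield $F(t_2,t_3,\dots)$ and is transcendental over it. Both halves of this heuristic turn out to be correct, and the answer to the question is negative.

\begin{theorem}\label{thm:counter}
Let $F$ be a field. There are a division ring $D$ with $F$ in its center, a subfield $K\subset D$ and an element $y\in D$ such that $D$ is right algebraic over $K$ and $y$ is not left algebraic over $K$. The element $y$ is right algebraic over $K$ of degree $2$, and $K$ may be taken to be a maximal subfield of $D$.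
\end{theorem}

\begin{theorem}\label{thm:conj}
Let $K$ be a subfield of a division ring $D$, and let $D$ be right algebraic over $K$.
\begin{enumerate}
\item[(i)] For every $a\in D$ there is $s\in D^\times$ such that $sas^{-1}$ is left algebraic over $K$.
\item[(ii)] $D$ is left algebraic over $K$ if and only if $dxd^{-1}$ is left algebraic over $K$ for all $x\in K$ and $d\in D^\times$.
\end{enumerate}
\end{theorem}

For a subfield $K$ of a division ring with center $Z$, let $KZ$ be the subfield generated by $K$ and $Z$.

\begin{theorem}\label{thm:trdeg}
Let $K$ be a subfield of a division ring $D$ with center $Z$. If $\operatorname{tr.deg}_Z KZ$ is finite, then $D$ is right algebraic over $K$ if and only if it is left algebraic over $K$. Here ``finite'' cannot be replaced by ``countable'': in the example constructed for Theorem~\ref{thm:counter}, $\operatorname{tr.deg}_Z KZ=\aleph_0$.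
\end{theorem}

Section~\ref{sec:model} shows the mechanism of the counterexample for one element of a small division ring. Sections~\ref{sec:group}--\ref{sec:K} iterate it and prove Theorem~\ref{thm:counter}. Sections~\ref{sec:conj} and~\ref{sec:trdeg} prove Theorems~\ref{thm:conj} and~\ref{thm:trdeg}; apart from the last sentence of Theorem~\ref{thm:trdeg}, they need only Section~\ref{sec:basic}.

\section{Algebraic elements, conjugate fields and maximal subfields}\label{sec:basic}

Let $K$ be a subfield of a division ring $D$, and let $a\in D$. We use three elementary observations.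

First, $a$ is left algebraic over $K$ if and only if its powers are linearly dependent in the left $K$-space $D$. So $a$ is left algebraic if all its powers lie in a finite-dimensional left $K$-subspace. Conversely, dividing a relation by its top nonzero coefficient gives $a^n=\sum_{j<n}k_ja^j$ with $n\ge1$ and $k_j\in K$. The same holds on the right.

Second, suppose $K=dMd^{-1}$ for a subfield $M$ and $d\in D^\times$. Write the coefficients of a relation as $dm_jd^{-1}$ and cancel the outer factor. This gives
\begin{align}
a\ \text{is right algebraic over } dMd^{-1}&\iff \textstyle\sum_k a^k\,d\,m_k=0,\label{eq:right}\\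
a\ \text{is left algebraic over } dMd^{-1}&\iff \textstyle\sum_j m_j\,d^{-1}a^j=0,\label{eq:left}
\end{align}
in each case for some elements of $M$ that are not all zero. One condition involves $d$ and the other $d^{-1}$. The counterexample rests on elements $d$ whose inverses have more terms than $d$ itself.

Third, by Zorn's lemma $K$ lies in a maximal subfield $L$. A maximal subfield is its own centralizer: if $c$ commutes with $L$, then $L[c]$ is commutative, the quotients of its elements form a subfield that contains $L$, and so $c\in L$. In particular $L$ contains the center of $D$.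

\begin{lemma}\label{lem:max}
Let $D$ be right algebraic over the subfield $K$, and let $L\supseteq K$ be a maximal subfield. Then $D$ is right algebraic over $L$, the field $L$ is algebraic over $K$, and an element $b\in D$ is left algebraic over $L$ if and only if it is left algebraic over $K$.
\end{lemma}

\begin{proof}
A relation over $K$ is a relation over $L$; this gives the first claim and the ``if'' part of the third. An element of $L$ commutes with $K$, so a right relation for it is an ordinary polynomial relation over $K$. Hence $L$ is algebraic over $K$. Now let $b^n=\sum_{j<n}l_jb^j$ with $l_j\in L$. The field $K'=K(l_0,\dots,l_{n-1})$ is finite over $K$. The space $\sum_{j<n}K'b^j$ contains $1$ and is stable under right multiplication by $b$, so it contains all powers of $b$. It is finite-dimensional as a left $K$-space.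
\end{proof}

\section{One rotation}\label{sec:model}

Let $Q_1=F(x_0,x_1,x_2,v)$ be a rational function field in four variables, with the indices of the $x_j$ read modulo $3$. Let
\[
E_1=Q_1\oplus Q_1u\oplus Q_1u^2,\qquad u^3=v,\qquad u^{-1}f(x_0,x_1,x_2,v)\,u=f(x_1,x_2,x_0,v).
\]
Thus $u^{-1}x_ju=x_{j+1}$ and $ux_ju^{-1}=x_{j-1}$, and $1,u,u^2$ is a basis of $E_1$ over $Q_1$ on either side. The ring $E_1$ is a division ring; this is the case $n=1$ of Lemma~\ref{lem:D}. Put $y=x_0$ and $d=1+u$. From $(1+u)(1-u+u^2)=1+u^3$ we get
\[
d^{-1}=(1+v)^{-1}(1-u+u^2).
\]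
Let $M$ be a subfield of $Q_1$, and let $f=\sum_k m_kT^k\in M[T]$. Moving the powers of $y$ past the powers of $u$, we find
\begin{align}
\sum_k y^k\,d\,m_k&=\sum_k (x_0^k+ux_1^k)\,m_k=f(x_0)+u\,f(x_1),\label{eq:modelR}\\
\sum_k m_k\,d^{-1}y^k&=(1+v)^{-1}\bigl(f(x_0)-f(x_2)\,u+f(x_1)\,u^2\bigr).\label{eq:modelL}
\end{align}
Finitely many elements of $Q_1$ are roots of one nonzero polynomial over $M$ exactly when each is algebraic over $M$ (multiply the polynomials). By \eqref{eq:right} and \eqref{eq:left}, $y$ is right algebraic over $dMd^{-1}$ if and only if $x_0,x_1$ are algebraic over $M$, and $y$ is left algebraic over $dMd^{-1}$ if and only if $x_0,x_1,x_2$ are algebraic over $M$. For $M=F(x_0,x_1,v)$ the element $y$ is right algebraic, with $f=(T-x_0)(T-x_1)$, and it is not left algebraic.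

Period $3$ is the least that works. With two variables, $u^{-1}x_ju=x_{j+1}$ modulo $2$ and $v=u^2$, one has $d^{-1}y^k=(1-v)^{-1}(x_0^k-x_1^ku)$, and both conditions say that $x_0,x_1$ are algebraic over $M$.

The example does not yet answer the question, because $E_1$ is not right algebraic over $K=dMd^{-1}$: the element $dx_2d^{-1}$ commutes with $K$ and is transcendental over it. Adjoining $x_2$ to $M$ repairs this, but it makes $y$ left algebraic. The way out is to enlarge the field after a second conjugation. Rename $u=u_1$ and $x_2=x_{20}$. Introduce variables $x_{21},x_{22}$ and an element $u_2$ that rotates $x_{20},x_{21},x_{22}$ and commutes with $M$. Conjugation by $1+u_2$ fixes $M$, so with $d'=(1+u_1)(1+u_2)$ and $M'=M(x_{20},x_{21})$ we have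
\[
K=dMd^{-1}=d'Md'^{-1}\subset d'M'd'^{-1}=K'.
\]
By \eqref{eq:modelR} for $u_2$, the element $x_{20}$ is right algebraic over $(1+u_2)M'(1+u_2)^{-1}$, so $dx_{20}d^{-1}$ is right algebraic over $K'$. The variable $x_{22}$ is missing from $M'$, and it will take over the role of $x_2$ as the obstruction to a left relation for $y$. We repeat this infinitely often. Every variable is absorbed at some finite stage, yet at each stage a new variable $x_{22\cdots2}$ is missing. Since $u_1$ must act on the new variables and on $u_2$, the variables are indexed by words in $0,1,2$, and the rotations by the vertices of a ternary tree.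

\section{A group of rotations of the ternary tree}\label{sec:group}

\subsection*{The groups $\Gamma_n$ and $\Gamma$}
For a group $G$, an element $g\in G$ and $j\in\mathbb Z/3=\{0,1,2\}$, let $g^{[j]}\in G^3$ have $g$ in coordinate $j$ and $1$ in the other two. Let $\Gamma_0=\langle x\rangle$ be infinite cyclic, and let
\[
\Gamma_{n+1}=\Gamma_n^3\rtimes\langle u\rangle,\qquad u^{-1}g^{[j]}u=g^{[j+1]},
\]
where $u$ has infinite order. The shift of coordinates has period $3$, so $u^3$ is central in $\Gamma_{n+1}$. We take $u$ of infinite order because the group algebra must be a domain: $u^3=1$ would give $(1-u)(1+u+u^2)=0$.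

Define $\iota_n\colon\Gamma_n\to\Gamma_{n+1}$ by $\iota_0(x^k)=(x^k)^{[0]}$ and
\[
\iota_{n+1}\bigl((g_0,g_1,g_2)\,u^k\bigr)=(\iota_ng_0,\iota_ng_1,\iota_ng_2)\,u^k .
\]
Applying $\iota_n$ in each coordinate commutes with the shift, so by induction each $\iota_n$ is an injective homomorphism. Let $\Gamma=\varinjlim\Gamma_n$, and regard $\Gamma_0\subset\Gamma_1\subset\cdots\subset\Gamma$.

For words in the letters $0,1,2$, with $|w|$ the length of $w$, define elements $x_w\in\Gamma_n$ for $|w|=n$ and $u_\nu\in\Gamma_n$ for $|\nu|<n$ recursively by
\[
x_\emptyset=x,\quad x_{jw}=(x_w)^{[j]},\qquad u_\emptyset=u,\quad u_{j\nu}=(u_\nu)^{[j]},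
\]
and put $v_\nu=u_\nu^3$, so that $v_{j\nu}=(v_\nu)^{[j]}$. Then $\iota_n(x_w)=x_{w0}$ and $\iota_n(u_\nu)=u_\nu$. Indeed $\iota_0(x_\emptyset)=x_0$ and $\iota_{n+1}(u_\emptyset)=u_\emptyset$, and inductively $\iota_{n+1}(x_{jw})=(x_{w0})^{[j]}=x_{jw0}$ and $\iota_{n+1}(u_{j\nu})=(u_\nu)^{[j]}=u_{j\nu}$. So in $\Gamma$ the elements $u_\nu,v_\nu$ are indexed by all finite words, and the elements $x_w$ by the set $\Omega$ of infinite words $w=w_1w_2\cdots$ with finitely many nonzero letters, where $x_{w0^\infty}=x_w$ for a finite word $w$.

\subsection*{The abelian subgroup $A$}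
Let $A_0=\Gamma_0$ and $A_{n+1}=A_n^3\times\langle u^3\rangle\subset\Gamma_{n+1}$.

\begin{lemma}\label{lem:A}
The group $A_n$ is normal of finite index in $\Gamma_n$ and is free abelian with basis $\{x_w:|w|=n\}\cup\{v_\nu:|\nu|<n\}$. The union $A=\bigcup_nA_n$ is a normal subgroup of $\Gamma$, free abelian with basis $\{x_w:w\in\Omega\}\cup\{v_\nu:\nu \text{ a finite word}\}$.
\end{lemma}

\begin{proof}
We argue by induction on $n$. The subgroup $A_n^3$ is normalized by $\Gamma_n^3$ and by $u$, and $u^3$ is central, so $A_{n+1}$ is normal; its index is $3[\Gamma_n:A_n]^3$. A basis of $A_{n+1}$ consists of $u^3=v_\emptyset$ and the elements $b^{[j]}$ with $b$ in the basis of $A_n$, and these are the $x_{jw}$ and $v_{j\nu}$. The map $\iota_n$ sends the basis of $A_n$ into the basis of $A_{n+1}$. So the $A_n$ form a chain, and the union of the bases is a basis of $A$. If $g\in\Gamma$ and $a\in A$, then $g\in\Gamma_n$ and $a\in A_n$ for some $n$, and $g^{-1}ag\in A_n$.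
\end{proof}

\subsection*{The rotations along the spine}
Only the rotations at the vertices $\emptyset,2,22,\dots$ enter the definition of $K$. For $l\ge1$ let $2^{l-1}$ be the word of $l-1$ letters $2$, and put $u_l:=u_{2^{l-1}}$; from now on a numerical index $l$ on $u$ always has this meaning. Define a permutation $\sigma_l$ of the finite and infinite words: if $w$ begins with $2^{l-1}$ and has length at least $l$, then $\sigma_lw$ arises from $w$ by replacing $w_l$ by $w_l+1$ modulo $3$; otherwise $\sigma_lw=w$. See Figure~\ref{fig:tree}. Thus $\sigma_l$ preserves length, changes no letter except the $l$-th, and $\sigma_l^{-1}$ is given by the same rule with $w_l-1$.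

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=1.1cm]
\node (ar) at (0,0) {$\emptyset$};
\foreach \n/\x/\y/\p in {0/-1/-1/r,1/0/-1/r,2/2/-1/r,20/1/-2/2,21/2/-2/2,22/4/-2/2,220/3/-3/22,221/4/-3/22,222/6/-3/22}
  {\node (a\n) at (\x,\y) {$\n$}; \draw (a\p)--(a\n);}
\foreach \x/\y in {-1/-1,0/-1,1/-2,2/-2,3/-3,4/-3,6/-3}
  \draw[gray] (\x,\y-0.25)--(\x-0.3,\y-0.75)--(\x+0.3,\y-0.75)--cycle;
\node at (0.5,0.25) {$\sigma_1$};
\node at (2.5,-0.75) {$\sigma_2$};
\node at (4.6,-1.75) {$\sigma_3$};
\end{tikzpicture}
\caption{The tree of words in $0,1,2$; triangles stand for full subtrees. The permutation $\sigma_l$ rotates the three subtrees below the vertex $2^{l-1}$ (the word of $l-1$ letters $2$) and fixes every other word.}\label{fig:tree}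
\end{figure}

\begin{lemma}\label{lem:C}
For $l\ge1$, $w\in\Omega$ and every finite word $\nu$,
\[
u_l^{-1}x_wu_l=x_{\sigma_lw},\qquad u_l^{-1}v_\nu u_l=v_{\sigma_l\nu}.
\]
\end{lemma}

\begin{proof}
We prove the formulas in $\Gamma_n$ for all $n\ge l$, $|w|=n$, $|\nu|<n$, by induction on $l$. This suffices, because $\sigma_l(w0^\infty)=(\sigma_lw)0^\infty$ for $|w|\ge l$. The element $v_\emptyset=u^3$ is central in $\Gamma_n$, and $\sigma_l\emptyset=\emptyset$. Every other basis element of $A_n$ has the form $b^{[j]}$, where $b$ is a basis element of $A_{n-1}$ indexed by a word $w'$, and $b^{[j]}$ is indexed by $jw'$. For $l=1$ we have $u_1=u$, $u^{-1}b^{[j]}u=b^{[j+1]}$ and $\sigma_1(jw')=(j+1)w'$. For $l>1$ we have $u_l=(u_{l-1})^{[2]}$. If $j\ne2$, then $u_l$ commutes with $b^{[j]}$ and $\sigma_l(jw')=jw'$. If $j=2$, then $u_l^{-1}b^{[2]}u_l=(u_{l-1}^{-1}bu_{l-1})^{[2]}$ and $\sigma_l(2w')=2\,\sigma_{l-1}(w')$, so the claim follows from the case $l-1$ in $\Gamma_{n-1}$.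
\end{proof}

\section{The division ring}\label{sec:D}

We embed the group algebra $F\Gamma$ in a division ring by inverting the nonzero elements of $FA$. Two standard facts are needed.

\emph{Group algebras of poly-$\mathbb Z$ groups are domains.} A group $G$ is poly-$\mathbb Z$ if it has a series $1=G_0\subset G_1\subset\cdots\subset G_k=G$ with $G_{i-1}$ normal in $G_i$ and $G_i/G_{i-1}\cong\mathbb Z$. If $N$ is normal in $G$ and $G/N$ is infinite cyclic, generated by the image of $g$, then $FG=\bigoplus_{k\in\mathbb Z}FN\,g^k$. The product of two elements with top terms $\alpha g^k$ and $\beta g^m$ has the term $\alpha(g^k\beta g^{-k})g^{k+m}$ in the top degree, and this is nonzero if $FN$ is a domain. By induction along the series, $FG$ is a domain for poly-$\mathbb Z$ groups $G$. If $G,H$ are poly-$\mathbb Z$, then so is $G\times H$, through the series $G_i\times1$ followed by $G\times H_i$. Since $\Gamma_{n+1}/\Gamma_n^3\cong\mathbb Z$, every $\Gamma_n$ is poly-$\mathbb Z$, and $F\Gamma_n$ is a domain.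

\emph{Central localization.} Let $R$ be a domain and $C\ni1$ a multiplicatively closed set of nonzero central elements. The fractions $rc^{-1}$, with $rc^{-1}=r'c'^{-1}$ if and only if $rc'=r'c$, form a domain $RC^{-1}\supseteq R$, exactly as in the commutative case. A ring homomorphism $\varphi\colon R\to E$ that sends $C$ to units extends to $RC^{-1}$ by $rc^{-1}\mapsto\varphi(r)\varphi(c)^{-1}$.

Fix a finite set $T_n$ of representatives of the cosets of $A_n$ in $\Gamma_n$.

\begin{lemma}\label{lem:D}
There is a chain of division rings $E_0\subset E_1\subset\cdots$ with $F\Gamma_n\subset E_n$ and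
\[
E_n=\bigoplus_{g\in T_n}gQ_n=\bigoplus_{g\in T_n}Q_ng,
\]
where $Q_n\subset E_n$ is the field of fractions of $FA_n$. Put $D=\bigcup_nE_n$ and $Q=\bigcup_nQ_n$. Then $D$ is a division ring with $F$ in its center, $Q$ is the field of fractions of $FA$, and elements of $\Gamma$ in pairwise distinct cosets of $A$ are left linearly independent over $Q$.
\end{lemma}

\begin{proof}
Let $C_n$ be the set of nonzero elements of $FA_n$ that are central in $F\Gamma_n$, and let $E_n=F\Gamma_n\,C_n^{-1}$. For $0\ne s\in FA_n$ consider $N(s)=\prod_{g\in T_n}g^{-1}sg$, a nonzero element of the commutative domain $FA_n$. The factor $g^{-1}sg$ depends only on the coset $A_ng$, and right multiplication by $h\in\Gamma_n$ permutes the cosets, so $h^{-1}N(s)h=N(s)$. Hence $N(s)\in C_n$. The factor for the coset $A_n$ is $s$, so $s$ divides an element of $C_n$ in $FA_n$. Therefore $Q_n:=FA_n\,C_n^{-1}$ is a field, the field of fractions of $FA_n$. The decompositions $F\Gamma_n=\bigoplus_g gFA_n=\bigoplus_g FA_ng$ give those of $E_n$, because finitely many elements of $Q_n$ have a common central denominator.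

For $0\ne e\in E_n$, left multiplication by $e$ is an injective linear map of the finite-dimensional right $Q_n$-space $E_n$, hence surjective. So every nonzero element has a right inverse, and $E_n$ is a division ring. The elements of $C_n$ are nonzero elements of $FA_{n+1}$, hence units of $E_{n+1}$. So the inclusion $F\Gamma_n\subset E_{n+1}$ extends to a homomorphism $E_n\to E_{n+1}$, which is injective because $E_n$ is a division ring, and which maps $Q_n$ into $Q_{n+1}$. The statements on $D$ and on the field $Q$ follow by taking unions.

Finally, let $\sum_i q_ig_i=0$ with $q_i\in Q$ and $g_i\in\Gamma$ in distinct cosets of $A$. Choose $n$ with all $q_i\in Q_n$ and $g_i\in\Gamma_n$. As $A_n\subset A$, the $g_i$ lie in distinct cosets of $A_n$, so $g_i=a_ig_i'$ with $a_i\in A_n$ and distinct $g_i'\in T_n$. Then all $q_ia_i$ vanish, and so do the $q_i$.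
\end{proof}

\section{The subfield $K$ and the proof of Theorem~\ref{thm:counter}}\label{sec:K}

\subsection*{Definition of $K$}
The step from $K$ to $K'$ in Section~\ref{sec:model} needed a field that commutes with the next rotation. To keep all later steps available, the $i$-th field must commute with all $u_l$, $l>i$, and we take all elements of $A$ with this property. For $i\ge0$ let $B_i$ be the subgroup of all $b\in A$ with $bu_l=u_lb$ for all $l>i$, let $M_i\subset Q$ be the field of fractions of $FB_i$, and put
\[
d_i=(1+u_1)(1+u_2)\cdots(1+u_i),\qquad K_i=d_iM_id_i^{-1}.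
\]
Each $1+u_l$ is nonzero since $u_l\ne1$, so $d_i\in D^\times$. We have $M_i\subset M_{i+1}$. The element $1+u_{i+1}$ commutes with $B_i$, hence with $M_i$, and $d_{i+1}=d_i(1+u_{i+1})$. Therefore
\[
K_i=d_i(1+u_{i+1})M_i(1+u_{i+1})^{-1}d_i^{-1}=d_{i+1}M_id_{i+1}^{-1}\subset K_{i+1},
\]
and $K:=\bigcup_iK_i$ is a subfield of $D$ that contains $F$.

\subsection*{$D$ is right algebraic over $K$}
For $S=\{l_1<\dots<l_k\}\subset\{1,\dots,i\}$ let $u_S=u_{l_1}\cdots u_{l_k}$, so that $d_i=\sum_{S\subset\{1,\dots,i\}}u_S$. In \eqref{eq:modelR} the point was that $M$ contains the conjugates of $y$ by the two terms of $d$. Now $M_i$ must contain the conjugates of all of $Q_n$ by the terms of $d_i$. For $i=n$ this fails, as $u_{n+1}$ does not fix $x_{2^n0^\infty}\in A_n$. One further step suffices.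

\begin{lemma}\label{lem:absorb}
For $S\subset\{1,\dots,n+1\}$ we have $u_S^{-1}Q_nu_S\subset M_{n+1}$.
\end{lemma}

\begin{proof}
Conjugation by $u_S$ is an $F$-automorphism of $D$, so it suffices to show $u_S^{-1}bu_S\in B_{n+1}$ for each basis element $b$ of $A_n$. Let $\sigma=\sigma_{l_k}\circ\cdots\circ\sigma_{l_1}$.

Let $b=x_w$ with $w\in\Omega$ and $w_m=0$ for $m>n$. By Lemma~\ref{lem:C}, $u_S^{-1}bu_S=x_{w'}$ with $w'=\sigma w$. Only $\sigma_{n+1}$ can change the letter in position $n+1$. It occurs at most once in $\sigma$ and adds at most $1$, so $w'_{n+1}\in\{0,1\}$. For $l\ge n+2$ the word $w'$ does not begin with $2^{l-1}$, so $\sigma_lw'=w'$. Hence $x_{w'}\in B_{n+1}$.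

Let $b=v_\nu$ with $|\nu|<n$. Then $u_S^{-1}bu_S=v_{\nu'}$ with $\nu'=\sigma\nu$ of length less than $n$. For $l\ge n+2$ the word $\nu'$ is shorter than $l$, so $\sigma_l\nu'=\nu'$ and $v_{\nu'}\in B_{n+1}$.
\end{proof}

\begin{proposition}\label{prop:right}
$D$ is right algebraic over $K$.
\end{proposition}

\begin{proof}
Let $a\in E_n$ and $i=n+1$. A general $a$ is not conjugated into $Q$ by the $u_S$, so we count dimensions instead of writing down a polynomial. By Lemmas~\ref{lem:D} and~\ref{lem:absorb},
\[
E_nd_i\subset\sum_{g\in T_n}\sum_{S}gQ_nu_S=\sum_{g,S}gu_S\,(u_S^{-1}Q_nu_S)\subset\sum_{g,S}gu_SM_i ,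
\]
where $S$ runs over the subsets of $\{1,\dots,i\}$. The last sum is a finite-dimensional right $M_i$-space, and it contains $a^kd_i$ for all $k\ge0$. So $\sum_ka^kd_im_k=0$ for some $m_k\in M_i$, not all zero. By \eqref{eq:right}, $a$ is right algebraic over $K_i\subset K$.
\end{proof}

\subsection*{An element that is not left algebraic}
Let $y=x_{0^\infty}$ and $z_i=x_{2^i0^\infty}$. The element $z_i$ is the variable that is missing at stage $i$.

\begin{lemma}\label{lem:z}
The element $z_i\in Q$ is transcendental over $M_i$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:C}, $u_{i+1}^{-1}z_i^ku_{i+1}=x_{2^i10^\infty}^k$. This differs from $z_i^k$ for $k\ne0$, because $z_i$ and $x_{2^i10^\infty}$ are distinct basis elements of $A$. So $z_i^k\notin B_i$ for $k\ne0$, and the powers of $z_i$ lie in distinct cosets of $B_i$ in $A$. They are therefore linearly independent over $FB_i$, and, after clearing denominators, over $M_i$.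
\end{proof}

\begin{proposition}\label{prop:left}
The element $y$ is not left algebraic over $K$.
\end{proposition}

\begin{proof}
A left relation has finitely many coefficients, and they lie in one $K_i$. By \eqref{eq:left} it suffices to show that
\begin{equation}\label{eq:rel}
\sum_jm_jd_i^{-1}y^j=0,\qquad m_j\in M_i,
\end{equation}
forces all $m_j$ to vanish.

We first expand $d_i^{-1}$. Put $c_l=1+u_l^3=1+v_{2^{l-1}}$, a nonzero element of $FA$; then $(1+u_l)^{-1}=c_l^{-1}(1-u_l+u_l^2)$. The word $2^{l-1}$ is shorter than $l'$ for $l'>l$, so $c_l$ commutes with $u_{l'}$ by Lemma~\ref{lem:C}. In the product $d_i^{-1}=(1+u_i)^{-1}\cdots(1+u_1)^{-1}$ the factors to the left of $c_l^{-1}$ have indices $l'>l$, so all $c_l^{-1}$ can be moved to the front. With $c=\prod_{l\le i}c_l^{-1}\in Q^\times$,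
\[
d_i^{-1}=c\sum_{\varepsilon\in\{0,1,2\}^i}\pm u_\varepsilon,\qquad u_\varepsilon=u_i^{\varepsilon_i}\cdots u_1^{\varepsilon_1}.
\]
Let $y_\varepsilon=u_\varepsilon yu_\varepsilon^{-1}\in A$. Since $u_\varepsilon y^j=y_\varepsilon^ju_\varepsilon$ and $Q$ is commutative, \eqref{eq:rel} becomes
\begin{equation}\label{eq:rel2}
\sum_\varepsilon\pm\,p_\varepsilon u_\varepsilon=0,\qquad p_\varepsilon=c\sum_jm_jy_\varepsilon^j\in Q .
\end{equation}

Next we compute $y_\varepsilon$. By Lemma~\ref{lem:C}, $u_lx_wu_l^{-1}=x_{\sigma_l^{-1}w}$, so $y_\varepsilon=x_{w(\varepsilon)}$, where $w(\varepsilon)$ arises from $0^\infty$ by applying first $\sigma_1^{-\varepsilon_1}$, then $\sigma_2^{-\varepsilon_2}$, and so on. For $i=2$, for example, the first two letters of $w(\varepsilon)$ are $00$ if $\varepsilon_1=0$ and $10$ if $\varepsilon_1=2$; if $\varepsilon_1=1$ they are $20$, $22$, $21$ for $\varepsilon_2=0,1,2$. In general, for $\mathbf 1=(1,\dots,1)$ the word passes through $0^\infty,\ 20^\infty,\ 220^\infty,\dots$, so $y_{\mathbf 1}=z_i$. For arbitrary $\varepsilon$ the $l$-th letter of $w(\varepsilon)$ is $0$ or $-\varepsilon_l$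 modulo $3$, and it equals $2$ only if $\varepsilon_l=1$. Hence $y_\varepsilon=z_i$ only for $\varepsilon=\mathbf 1$.

It remains to isolate the term $\varepsilon=\mathbf 1$ in \eqref{eq:rel2}. If $u_\varepsilon=au_{\mathbf 1}$ with $a\in A$, then $y_\varepsilon=az_ia^{-1}=z_i$ because $A$ is abelian, so $\varepsilon=\mathbf 1$. Thus $u_{\mathbf 1}$ is the only $u_\varepsilon$ in its coset of $A$. Collect the terms of \eqref{eq:rel2} by cosets of $A$, writing each $u_\varepsilon$ as an element of $A$ times a fixed representative of its coset, with $u_{\mathbf 1}$ representing its own. Lemma~\ref{lem:D} gives $p_{\mathbf 1}=0$, that is, $\sum_jm_jz_i^j=0$. By Lemma~\ref{lem:z} all $m_j$ vanish.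
\end{proof}

The two proofs use the period $3$ in opposite ways. The terms of $d_i$ move a letter $0$ only to $0$ or $1$, so a conjugate leaves the spine $22\cdots$ and lands in some $B_i$. The terms of $d_i^{-1}$ can move $0$ to $2$, so one conjugate of $y$ follows the spine for all $i$ steps.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Propositions~\ref{prop:right} and~\ref{prop:left} give the first assertion. For the degree, let $y'=u_1^{-1}yu_1=x_{10^\infty}$. The words $0^\infty$ and $10^\infty$ do not begin with $2$, so $y,y'\in B_1$. As in \eqref{eq:modelR}, $y^kd_1=y^k+u_1y'^k$, and the polynomial $(T-y)(T-y')\in M_1[T]$ vanishes at $y$ and $y'$. Hence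
\[
y^2d_1-yd_1(y+y')+d_1yy'=0,
\]
and by \eqref{eq:right} the right degree of $y$ over $K$ is at most $2$. Degree $1$ would mean $y\in K$, which is impossible because elements of $K$ are left algebraic over $K$.

Let $L\supseteq K$ be a maximal subfield. By Lemma~\ref{lem:max}, $D$ is right algebraic over $L$ and $y$ is not left algebraic over $L$. In particular $y\notin L$, and the same quadratic relation shows that $y$ has right degree $2$ over $L$.
\end{proof}

\section{Conjugates: proof of Theorem~\ref{thm:conj}}\label{sec:conj}

Let $t$ be a central indeterminate. In $D[t]$ degrees add under multiplication. For monic $g$, every $f\in D[t]$ can be written as $f=gq+r$ with $\deg r<\deg g$. Consequently every nonzero right ideal has the form $gD[t]$, with $g$ its monic element of least degree, and $D[t]/gD[t]$ is a right $D$-space of dimension $\deg g$.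

Fix $a\in D$. Left multiplication by $a$ commutes with right multiplication by $D$, so $D$ becomes a right $D[t]$-module $D_a$ through
\[
d\cdot\sum_lh_lt^l=\sum_la^l\,d\,h_l .
\]
Its submodules are right ideals of $D$, so $D_a$ is simple. Also $1\cdot(t-a)=a-a=0$.

The module $D_a$ turns (i) into a question on the direction of a homomorphism. Let $p\in K[t]$ and $N=D[t]/pD[t]$. A right relation $d\cdot p=0$ with $d\ne0$ is a nonzero homomorphism $N\to D_a$, $h\mapsto d\cdot h$. As the proof will show, a left relation with the coefficients of $p$ for a conjugate of $a$ comes from a nonzero $v\in N$ with $v(t-a)=0$, that is, from a copy of $D_a$ inside $N$. To pass from a quotient to a submodule, we choose $p$ so that the homomorphisms $N\to D_a$ have no common kernel.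

\begin{proof}[Proof of Theorem~\ref{thm:conj}(i)]
By Lemma~\ref{lem:max} we may replace $K$ by a maximal subfield that contains it. So assume that $K$ is its own centralizer in $D$.

\emph{Choice of $p$.} The set of $f\in K[t]$ with $1\cdot f=0$ is an ideal of $K[t]$. It is nonzero because $a$ is right algebraic, and it does not contain $1$. Let $p_0$ be its monic generator, and write $p_0=qp$ in $K[t]$ with $p=\sum_lp_lt^l$ monic and irreducible of degree $n$. Then $1\cdot q\ne0$ since $\deg q<\deg p_0$, and $(1\cdot q)\cdot p=0$. Hence $W=\{d\in D:d\cdot p=0\}$ is nonzero.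

\emph{The annihilator of $W$ is $pD[t]$.} Let $\mathfrak r=\{h\in D[t]: d\cdot h=0\text{ for all }d\in W\}$. This right ideal contains $p$ and not $1$, so $\mathfrak r=gD[t]$ with $g$ monic and nonconstant. Let $0\neq k\in K$. As $K$ is commutative, $kp=pk$, so $(dk)\cdot p=(d\cdot p)k=0$ for $d\in W$; thus $Wk\subset W$. Then $d\cdot(kh)=(dk)\cdot h=0$ for $d\in W$ and $h\in\mathfrak r$, so $k\mathfrak r\subset\mathfrak r$. Hence $kg=gr$ for some $r\in D[t]$; degrees give $r\in D$, and leading coefficients give $r=k$. So the coefficients of $g$ commute with $K$, and $g\in K[t]$ by maximality of $K$. Write $p=gh$ with $h\in D[t]$, and $p=gq'+r'$ in $K[t]$ with $\deg r'<\deg g$. Then $g(h-q')=r'$ forces $r'=0$ by degrees. So $g$ divides $p$ in $K[t]$, and $g=p$ because $p$ is irreducible.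

\emph{A copy of $D_a$ in $N$.} Let $N=D[t]/pD[t]$. For $d\in W$ let $\varphi_d\colon N\to D_a$ be induced by $h\mapsto d\cdot h$. By the previous step the $\varphi_d$ have no common kernel. Since $N$ is a nonzero finite-dimensional right $D$-space, it has a simple submodule $N_0$. Some $\varphi_d$ is nonzero on $N_0$ and hence restricts to an isomorphism $N_0\to D_a$ of simple modules. Let $v\in N_0$ be the preimage of $1$. Then $v\ne0$ and $v(t-a)=0$.

\emph{The left relation.} Represent $v$ by $h\ne0$ with $\deg h<n$. Then $h(t-a)=ps$ with $0\ne s\in D[t]$, and $n+\deg s=\deg h+1\le n$ gives $s\in D^\times$. The additive map $\psi\colon\sum_lf_lt^l\mapsto\sum_lf_la^l$ vanishes on $D[t](t-a)$, since $ft^l(t-a)=ft^{l+1}-fat^l$ maps to $fa^{l+1}-faa^l=0$ for $f\in D$. So $0=\psi(ps)=\sum_lp_lsa^l$. Multiplying by $s^{-1}$ on the right gives $\sum_lp_l(sas^{-1})^l=0$ with $p_l\in K$ and $p_n=1$.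
\end{proof}

By (i), a left relation holds for a conjugate of $a$. Conjugating back gives a left relation for $a$ whose coefficients are conjugates of elements of $K$. Part (ii) says that it suffices to control these coefficients.

\begin{proof}[Proof of Theorem~\ref{thm:conj}(ii)]
The condition is necessary by definition. Assume it, and let $a\in D$. By (i) there are $s\in D^\times$, $n\ge1$ and $k_0,\dots,k_{n-1}\in K$ with $sa^n=\sum_{j<n}k_jsa^j$. Let $R$ be the subring generated by the $k_j$. The set $\sum_{j<n}Rsa^j$ contains $s$ and is stable under right multiplication by $a$, so it contains $sa^r$ for all $r\ge0$.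

Put $d=s^{-1}$. By assumption $dk_id^{-1}$ is left algebraic over $K$, so there is $n_i\ge1$ with $dk_i^{n_i}\in\sum_{q<n_i}Kdk_i^q$. Let $U$ be the left $K$-span of the finitely many elements $d\,k_0^{q_0}\cdots k_{n-1}^{q_{n-1}}$ with $0\le q_i<n_i$. We claim that $Uk_i\subset U$. Multiply a spanning element by $k_i$ on the right; since the $k_j$ commute, this raises $q_i$ by $1$. If the new exponent is less than $n_i$, we get a spanning element. If it equals $n_i$, we move $k_i^{n_i}$ next to $d$ and apply the relation. Since $d\in U$, it follows that $dR\subset U$. Hence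
\[
a^r=d\,sa^r\in\sum_{j<n}dRsa^j\subset\sum_{j<n}Usa^j\qquad(r\ge0),
\]
and the last sum is a finite-dimensional left $K$-space.
\end{proof}

\begin{remark}
The counterexample illustrates both parts. Since $y\in M_1$, the conjugate $d_1yd_1^{-1}$ lies in $K_1\subset K$. So $y$ has a conjugate in $K$, as (i) allows, and $y$ is itself a conjugate of an element of $K$ that violates the condition in (ii).
\end{remark}

\section{Finite transcendence degree: proof of Theorem~\ref{thm:trdeg}}\label{sec:trdeg}

Theorem~\ref{thm:conj}(ii) reduces the problem to relations $\sum_jf_jdx^j=0$, and here the heuristic of the introduction applies. The ring of operators on $d$ need not be a domain, so we need the count of transcendence degrees for finite-dimensional algebras.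

\begin{lemma}\label{lem:count}
Let $Z\subset L$ be fields with $\operatorname{tr.deg}_ZL=m<\infty$, and let $\mathcal A\ne0$ be a commutative $L$-algebra of finite dimension over $L$. Then any $m+1$ elements $\alpha_1,\dots,\alpha_{m+1}\in\mathcal A$ satisfy a nonzero polynomial with coefficients in $Z$.
\end{lemma}

\begin{proof}
Suppose not. Then the values $\Phi(\alpha_1,\dots,\alpha_{m+1})$ of the nonzero polynomials $\Phi$ over $Z$ form a multiplicatively closed set that contains $1$ and not $0$. In a commutative ring, an ideal that is maximal among the ideals disjoint from such a set is prime; let $\mathfrak p$ be one. The domain $\mathcal A/\mathfrak p$ is finite-dimensional over $L$, so it is a finite field extension of $L$ and has transcendence degree $m$ over $Z$. But the images of $\alpha_1,\dots,\alpha_{m+1}$ in it are algebraically independent over $Z$, a contradiction.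
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trdeg}]
The opposite ring has the same center and the same subfield $K$, so it suffices to assume that $D$ is right algebraic over $K$ and to prove that it is left algebraic. Let $L\supseteq K$ be a maximal subfield. It contains $Z$, hence $KZ$, and it is algebraic over $K$ by Lemma~\ref{lem:max}. So $m:=\operatorname{tr.deg}_ZL=\operatorname{tr.deg}_ZKZ$ is finite. By Lemma~\ref{lem:max} and Theorem~\ref{thm:conj}(ii) for $L$, it suffices to find, for given $x\in L$ and $d\in D^\times$, elements $f_j\in L$, not all zero, with $\sum_jf_jdx^j=0$.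

Let $x_1,\dots,x_m$ be a transcendence basis of $L$ over $Z$. Make $D$ a module over the polynomial ring $R=L[X_1,\dots,X_m]$ by letting $l\in L$ act by right multiplication by $l$ and $X_i$ by left multiplication by $x_i$. These operators commute because $L$ is commutative. Let $I\subset R$ be the annihilator of $d$, a proper ideal. The element $d^{-1}x_id$ is right algebraic over $L$, so $(d^{-1}x_id)^{n_i}=\sum_{q<n_i}(d^{-1}x_id)^ql_{iq}$ with $l_{iq}\in L$. Multiplying by $d$ on the left gives $x_i^{n_i}d=\sum_{q<n_i}x_i^qdl_{iq}$, that is,
\[
X_i^{n_i}-\sum_{q<n_i}l_{iq}X_i^q\in I .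
\]
Hence $\mathcal A=R/I\neq0$ is spanned over $L$ by the monomials with exponents $q_i<n_i$.

Apply Lemma~\ref{lem:count} to the classes of $X_1,\dots,X_m$ and of the constant $x\in L$. We obtain polynomials $\Phi_j\in Z[X_1,\dots,X_m]$, not all zero, with $\sum_j\Phi_jx^j\in I$. The coefficients of $\Phi_j$ are central in $D$, so $\Phi_j$ acts on $D$ by left multiplication by $f_j=\Phi_j(x_1,\dots,x_m)\in L$. Thus $\sum_jf_jdx^j=0$. The $f_j$ are not all zero, because $x_1,\dots,x_m$ are algebraically independent over $Z$. This proves the equivalence.

Now let $D$ and $K=\bigcup_iK_i$ be as in Section~\ref{sec:K}. The field $K$ is generated over $F$ by the elements $d_ibd_i^{-1}$ with $i\ge0$ and $b\in B_i$, and these form a countable set because $A$ is countable. Since $F\subset Z$, the same set generates $KZ$ over $Z$, so $\operatorname{tr.deg}_ZKZ\le\aleph_0$. The degree is not finite, by the equivalence just proved and Propositions~\ref{prop:right} and~\ref{prop:left}.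
\end{proof}

\begin{remark}
Theorem~\ref{thm:trdeg} is a statement about $D$ and has no version for single elements. In Section~\ref{sec:model} the field $dMd^{-1}$ is generated by three elements over the central field $F$, so the transcendence degree is finite, and still $y$ is right algebraic and not left algebraic. The proof above uses right algebraicity for many elements: for those of $L$ in Lemma~\ref{lem:max}, for each $a\in D$ in Theorem~\ref{thm:conj}, and for the conjugates $d^{-1}x_id$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HTB}
Bui Xuan Hai, Vu Mai Trang, and Mai Hoang Bien,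
\emph{A note on subgroups in a division ring that are left algebraic over a division subring},
arXiv:1808.08452 (2018).

\end{thebibliography}
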